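# Entropy of the maps $f_{a,b}$: its range, its continuity, and the extreme parameters

## 1. Two maps made of $x+1$, $-1/x$ and $x-1$

Consider first the map
$$f_{-1,1}(x)=\begin{cases}x+1& x<-1,\\ -1/x& -1\le x<1,\\ x-1& x\ge 1.\end{cases}$$
We count, for irrational $y$, the solutions $x$ of $f_{-1,1}^n(x)=y$; all of them are irrational. Cut the line into $A=(-\infty,-1)$, $B=(-1,0)$, $C=(0,1)$, $D=(1,\infty)$. Up to endpoints, $A$ is mapped bijectively onto $A\cup B$, $B$ onto $D$, $C$ onto $A$, and $D$ onto $C\cup D$. So a point of $D$ has one preimage in $B$ and one in $D$, a point of $A$ has one in $A$ and one in $C$, a point of $B$ has one in $A$ only, and a point of $C$ has one in $D$ only. Let $A_n,B_n,C_n,D_n$ be the number of solutions of $f^n(x)=y$ for $y$ in $A,B,C,D$. Then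
$$D_n=D_{n-1}+B_{n-1}=D_{n-1}+A_{n-2},\qquad A_n=A_{n-1}+C_{n-1}=A_{n-1}+D_{n-2}\qquad(n\ge2),$$
with $A_0=D_0=1$ and $A_1=D_1=2$. Hence $A_n=D_n$, and the numbers are $1,2,3,5,8,\dots$. The growth rate is $\varphi=\frac{1+\sqrt5}2$.

Now move one break point:
$$f_{-1,0}(x)=\begin{cases}x+1& x<-1,\\ -1/x& -1\le x<0,\\ x-1& x\ge 0.\end{cases}$$
With the same four intervals, $A\to A\cup B$, $B\to D$, $C\to B$, $D\to C\cup D$. Only the image of $C$ has changed. Counting preimages again, $A_n=A_{n-1}=1$, $B_n=A_{n-1}+C_{n-1}$, $C_n=D_{n-1}$, $D_n=B_{n-1}+D_{n-1}$, so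
$$D_n=D_{n-1}+1+D_{n-3}\qquad(n\ge 3),\qquad D_0,D_1,D_2,D_3,D_4=1,2,4,6,9 .$$
The numbers $u_n=D_n+1=2,3,5,7,10,15,\dots$ satisfy $u_n=u_{n-1}+u_{n-3}$. Let $\kappa\approx1.466$ be the real root of $\kappa^3-\kappa^2-1=0$. By induction $u_n$ lies between two positive multiples of $\kappa^n$, so the growth rate is now $\kappa$.

The two maps use the same three branches. Only the places where the branch changes have moved, and the growth rate has dropped from $\varphi$ to $\kappa$. What happens for other break points? The natural family is the following. For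
$$(a,b)\in\mathcal P:=\{(a,b)\in\mathbb R^2: a\le 0\le b,\ b-a\ge1,\ -ab\le1\}$$
let $f_{a,b}:\mathbb R\cup\{\infty\}\to\mathbb R\cup\{\infty\}$ be $x+1$ for $x<a$, $-1/x$ for $a\le x<b$, $x-1$ for $x\ge b$, with $f(\infty)=\infty$.

**Definition (entropy).** $h(a,b)=h_{\rm top}(f_{a,b})=\lim_{n\to\infty}\frac1n\log\ell_n$, where $\ell_n$ is the number of laps of $f^n$, a lap being a maximal interval of monotonicity. Laps are counted for the compactified map $\tilde f=k\circ f\circ k^{-1}$ on $[-1,1]$, where $k(x)=\frac x{1+|x|}$, with $\tilde f(\pm1)=\pm1$ and $\tilde f(0)\in\{\pm1\}$ whenever $f(0)=\infty$. This agrees with Bowen's definition.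

One may or may not require continuity inside a lap. For $f_{-1,0}$ this makes a difference at $n=1$: at $x=-1$ the map jumps up from $0$ to $1$, so $A\cup B$ lies in one lap if jumps are allowed and not otherwise. The argument below works for both readings.

The Flexibility Conjecture, from Adam Abrams, Svetlana Katok, Ilie Ugarcovici, "On the topological entropy of (a,b)-continued fraction transformations", arXiv:2210.07389 (2022), says: (i) $\log\kappa\le h(a,b)\le\log\varphi$ on all of $\mathcal P$; (ii) every number in $[\log\kappa,\log\varphi]$ is the entropy of some $f_{a,b}$. We prove both, and more.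

**Theorem.**
(A) $\log\kappa\le h(a,b)\le\log\varphi$ for all $(a,b)\in\mathcal P$.
(B) $h:\mathcal P\to\mathbb R$ is continuous. Hence every value in $[\log\kappa,\log\varphi]$ is attained, already on the segment $\{-1\}\times[0,\frac12]$.
(C) $h(a,b)=\log\kappa$ if and only if $ab=0$.
(D) $h(a,b)=\log\varphi$ if and only if $(a,b)\in[-1,-\frac12]\times[\frac12,1]$.

Throughout, $T^{\pm1}x=x\pm1$, $Sx=-1/x$, and $\Gamma=PSL(2,\mathbb Z)$, which is generated by $T$ and $S$. The words "increasing" and "monotone" are weak unless we say "strictly". We write $1[\cdot]$ for the indicator of a condition.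

## 2. Laps, preimages and code words

In the examples we counted preimages. This section shows that laps, preimages and branch itineraries grow at the same rate. Let
$$M_n=\sup_{y\in\mathbb R}\#f^{-n}(y).$$
Each branch is injective, so $M_n\le3^n$. Since $f(\infty)=\infty$, all preimages of finite points are finite, so $M_{m+n}\le M_mM_n$.

**Definition (generic points, codes).** A point $x\in\mathbb R$ is *generic* if $x\notin\Gamma a\cup\Gamma b\cup\Gamma\infty$. The *code* of a generic $x$ is the sequence in $\{T,S,T^{-1}\}^{\mathbb N}$ of branches applied along its orbit. Let $c_n$ be the number of words of length $n$ that begin codes of generic points.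

Only countably many points are excluded, among them all rationals, since $\Gamma\infty=\mathbb Q\cup\{\infty\}$. As $f$ acts by elements of $\Gamma$, images and preimages of generic points are generic. For example, if $a,b$ are rational, then generic means irrational. Orbits of generic points stay finite, so $M_n\ge1$. By Fekete's lemma on subadditive sequences $\rho=\lim M_n^{1/n}\ge1$ exists.

**Lemma 1.** $h=\log\rho=\lim\frac1n\log c_n$. Moreover, $M_n$ is the supremum of $\#f^{-n}(y)$ over generic $y$.

**Step 1: generic targets suffice, and $M_n\le c_n$.** Let $f^n(x)=y\in\mathbb R$. The orbit of $x$ up to time $n$ is finite. Each of its points $z$ before time $n$ has a right neighborhood $[z,z+\delta)$ on which $f$ is one increasing Möbius branch with finite values: the branch domains are closed on the left and open on the right, and $z\ne0$ if the branch is $S$, because $f(z)$ is finite. So $f^n$ is continuous and strictly increasing on some $[x,x+\delta)$. Do this for all of the finitely many $x\in f^{-n}(y)$, with disjoint neighborhoods. Their images all contain $[y,y+\eta)$ for some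 $\eta>0$, so $\#f^{-n}(y')\ge\#f^{-n}(y)$ for $y'\in(y,y+\eta)$. Choose $y'$ generic. This proves the second claim. If $y$ is generic, a point $x\in f^{-n}(y)$ is determined by its code word of length $n$, because $x=\gamma^{-1}y$ with $\gamma$ the composition of the branches. So $M_n\le c_n$.

**Step 2: an upper bound for $c_n$.** Let $B_n=\bigcup_{k<n}f^{-k}\{a,0,b\}$ and $\beta_n=\#B_n\le3\sum_{k<n}M_k$. We claim that on each component $J$ of $\mathbb R\setminus B_n$ and for each $k\le n$, the map $f^k$ is finite, continuous and strictly increasing with constant branches. This is clear for $k=0$. If it holds for some $k<n$, then $f^k(J)$ is connected and avoids $a,0,b$, so $f$ is one finite continuous strictly increasing branch on it, and the claim holds for $k+1$. Generic points are not in $B_n$, and all generic points of one component have the same code word of length $n$. So $c_n\le\beta_n+1$.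

**Step 3: an upper bound for $\ell_n$.** Identify components with their images under $k$ in $(-1,1)$. Suppose a lap $I$ meets a component $J$. Then $I\cap J$ is nondegenerate: $J$ is open, and a one-point interval $I\subset J$ is not maximal. So $\tilde f^n$, being strictly increasing on $I\cap J$, is increasing on $I$, as it is on $J$. If $p<q$ are points of $I\cup J$ with one of them in $I\setminus J$ and the other in $J\setminus I$, then every point of $I\cap J$ lies between them, since otherwise one of them would be in both intervals. Hence $\tilde f^n$ is increasing on $I\cup J$. It is also continuous there if continuity is required, since $J$ is open and $I\cap J$ is nondegenerate. By maximality $J\subset I$. In the same way two laps $I,I'$ containing a common component coincide, since $\tilde f^n$ is monotone (and continuous, if required) on $I\cup I'$. A lap that meets no component is an interval inside the finite set $B_n\cup\{\pm1\}$, so it is one point. Therefore $\ell_n\le(\beta_n+1)+(\beta_n+2)=2\beta_n+3$.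

**Step 4: a lower bound for $\ell_n$.** Every component lies in a lap, and that lap is increasing. Let $p<q$ be points of components lying in one lap. For $p'$ slightly larger than $p$ we have $\tilde f^n(p)<\tilde f^n(p')\le\tilde f^n(q)$. So if $y$ is generic, distinct points of $f^{-n}(y)$, which are generic and hence lie in components, lie in distinct laps. With Step 1, $M_n\le\ell_n$.

**Step 5: comparison.** For $\varepsilon>0$ we have $M_k\le C_\varepsilon(\rho+\varepsilon)^k$, and $\rho\ge1$, so $\beta_n\le3nC_\varepsilon(\rho+\varepsilon)^n$. Since $M_n\le c_n\le\beta_n+1$ and $M_n\le\ell_n\le2\beta_n+3$, all these quantities have growth rate $\rho$. $\square$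

**Symmetry.** The map $(a,b)\mapsto(-b,-a)$ preserves $\mathcal P$. For generic $x$ one has $f_{-b,-a}(-x)=-f_{a,b}(x)$: if $x<a$, then $-x>-a$ and the left side is $-x-1$; the other branches are similar. The map $x\mapsto-x$ normalizes $\Gamma$, so it carries generic points for $(a,b)$ to generic points for $(-b,-a)$, and it exchanges $T$ and $T^{-1}$ in the codes. So the numbers $c_n$ agree, and $h(a,b)=h(-b,-a)$.

## 3. Farey letters, and a clock that depends on $(a,b)$

The natural first attempt is to continue as in Section 1: find a finite partition into intervals that $f$ maps onto unions of intervals, and count paths. There it worked because $-1,0,1$ are sent to endpoints again. For general $(a,b)$ the one-sided images $a+1,-1/a,-1/b,b-1$ of the break points start orbits of their own. A finite graph needs these orbits to be finite, and nothing in the hypotheses gives that. Moreover, the set of allowed words in $T,S,T^{-1}$ itself moves with $(a,b)$. We look for a description in which the set of sequences is fixed and the parameters enter elsewhere.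

Follow the point $\sqrt2$ under the two maps of Section 1. Under $f_{-1,1}$:
$$\sqrt2\to\sqrt2-1\to-(\sqrt2+1)\to-\sqrt2\to-(\sqrt2-1)\to\sqrt2+1\to\sqrt2,$$
a cycle of $6$ steps. Under $f_{-1,0}$:
$$\sqrt2\to\sqrt2-1\to\sqrt2-2\to\tfrac1{2-\sqrt2}\to\tfrac1{\sqrt2}\to\tfrac1{\sqrt2}-1\to 2+\sqrt2\to\sqrt2+1\to\sqrt2,$$
a cycle of $8$ steps. If we identify $x$ with $-1/x$, both orbits pass, in the same order, through $\sqrt2,\ \sqrt2-1,\ \frac1{\sqrt2},\ \sqrt2+1$. This is the orbit of $\sqrt2$ under the Farey map
$$F(t)=t-1\ \ (t>1,\ \text{letter }R),\qquad F(t)=\frac t{1-t}\ \ (0<t<1,\ \text{letter }L),$$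
with letters $R,L,L,R$. The letters do not depend on the parameters. Only the time spent on each letter does. This is the idea of the whole proof, and we now set it up for all $(a,b)$.

Put $c=-1/a\in(0,\infty]$, with $c=\infty$ if $a=0$. The conditions defining $\mathcal P$ say
$$b\le c,\qquad b+\tfrac1c\ge1 .$$

**Definition (states).** A generic real is written as a *state* $(\varepsilon,t)$ with mode $\varepsilon=\pm$ and $t>0$: the state $(+,t)$ is the point $t$, and $(-,t)$ is the point $-1/t$.

In both cases $t$ is generic, so $t\notin\{b,c,1\}$. For instance $(-,\frac1{\sqrt2})$ is $-\sqrt2$. We compute what $f$ does to a state.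

* $(+,t)$, $t<b$: here $f=S$ gives $-1/t$, the state $(-,t)$. This is a *switch*, with code $S$.
* $(+,t)$, $t>b$, $t>1$: $T^{-1}$ gives $t-1$, the state $(+,Ft)$. Code $T^{-1}$.
* $(+,t)$, $b<t<1$: $T^{-1}$ gives $t-1\in(b-1,0)\subset(a,0)$, because $b-1\ge a$. Then $S$ gives $\frac1{1-t}>1>b$. Then $T^{-1}$ gives $\frac t{1-t}$, the state $(+,Ft)$. Code $T^{-1}ST^{-1}$.
* $(-,t)$, $t>c$: the point $-1/t$ lies in $(a,0)$, so $f=S$ gives $(+,t)$. This is a *switch*, with code $S$.
* $(-,t)$, $t<c$, $t<1$: the point $-1/t$ is less than $a$, and $T$ gives $1-\frac1t=-\frac1{t/(1-t)}$, the state $(-,Ft)$. Code $T$.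
* $(-,t)$, $1<t<c$: here $a>-1$. $T$ gives $1-\frac1t\in(0,1+a)\subset(0,b)$, because $b\ge1+a$. Then $S$ gives $-\frac t{t-1}<-1<a$. Then $T$ gives $-\frac1{t-1}$, the state $(-,Ft)$. Code $TST$.

A move that is not a switch *strips* one letter. Since $b\le c$, a switch is always followed by a strip. So for a generic $x=(\varepsilon_{-1},t_0)$ put $t_k=F^kt_0$, let $\omega_k\in\{L,R\}$ be the letter of $t_k$, and let $\varepsilon_k$ be the mode in which letter $k$ is stripped. The table says
$$\varepsilon_k=-\ \text{ if }t_k<b,\qquad \varepsilon_k=+\ \text{ if }t_k>c,\qquad \varepsilon_k=\varepsilon_{k-1}\ \text{ if }b<t_k<c, \tag{1}$$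
and the time needed for step $k$ (a switch, if any, and then a strip) is
$$d_k=1+2\,\mathrm{mis}_k+\mathrm{sw}_k\in\{1,2,3,4\}. \tag{2}$$
Here $\mathrm{mis}_k=1$ if $(\varepsilon_k,\omega_k)\in\{(+,L),(-,R)\}$ (a *mismatch*), $\mathrm{sw}_k=1$ if $\varepsilon_k\ne\varepsilon_{k-1}$, and both are $0$ otherwise. With $T_n(x)=\sum_{k<n}d_k$, the point $f^{T_n(x)}(x)$ is the state $(\varepsilon_{n-1},t_n)$.

The two examples are the two simplest clocks. For $(-1,1)$ we have $b=c=1$: the mode is $-$ for $L$ and $+$ for $R$, there is never a mismatch, and $d_k=1+\mathrm{sw}_k$. For $\sqrt2$ the times are $1,2,1,2$, total $6$. For $(-1,0)$ we have $b=0$, $c=1$: from mode $+$ we never leave mode $+$, and $R$ costs $1$, $L$ costs $3$. For $\sqrt2$ the times are $1,3,3,1$, total $8$.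

We need to know that the code still remembers letters and modes.

**Lemma 2 (decoding).** If generic $x,x'$ have the same sign and their codes agree up to length $T_n(x)+2$, then their pairs $(\omega_k,\varepsilon_k)$ agree for all $k<n$.

*Proof.* We read the code from left to right. Suppose that the pairs agree for indices less than $k$. Then step $k$ starts at the same time and from the same known mode for both points. Its first symbol is $S$ exactly when a switch occurs, which gives $\varepsilon_k$. Suppose $\varepsilon_k=+$. If the letter is $L$, the strip is $T^{-1}ST^{-1}$. If it is $R$, the strip is $T^{-1}$, followed by the next step, which starts from mode $+$: it begins with $T^{-1}$, or with $ST$ (a switch to $-$ and then a strip, which begins with $T$). So the two symbols after the first $T^{-1}$ are $ST^{-1}$ for $L$, and $T^{-1}$ with any symbol, or $ST$, for $R$; they decide the letter. Suppose $\varepsilon_k=-$. Then $R$ gives $TST$, while $L$ gives $T$ followed by $T$ or by $ST^{-1}$, and again two symbols after the first $T$ decide. The symbols used are among the first $T_{k+1}(x)+2\le T_n(x)+2$.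 Induct on $k$. $\square$

## 4. The bounds $\log\kappa\le h\le\log\varphi$

By Section 3, many code words of a given length means many letter words of a given total time. So (A) asks for a lower and an upper bound on the clock $T_n$ in terms of the letters. The clocks of the two examples suggest the candidates: $n$ plus the number of letter changes as the lower bound, and $\#R+3\#L$ as the upper bound.

Neither holds letter by letter. For $\sqrt2$ and $(-1,0)$, the last $R$ of $RLLR$ comes with a letter change, yet costs only $1$. For $\sqrt2$ and $(-1,1)$, the same $R$ costs $2$ because of a switch, which is more than $1$. The bounds hold only after summation, and we must find out who pays for whom.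

**Step 1 (lower bound on time).** For $w=\omega_0\cdots\omega_{n-1}$ let $\mathrm{ch}_k=1$ if $\omega_k\ne\omega_{k-1}$ and $0$ otherwise, and $j(w)=\sum_{k=1}^{n-1}\mathrm{ch}_k$. Identify $R,L$ with $+,-$; then $\mathrm{mis}_k=1$ means $\omega_k\ne\varepsilon_k$. Along the chain $\omega_k,\varepsilon_k,\varepsilon_{k-1},\omega_{k-1}$ the triangle inequality for the discrete metric gives
$$\mathrm{ch}_k\le\mathrm{mis}_k+\mathrm{sw}_k+\mathrm{mis}_{k-1}. \tag{3}$$
So each letter change is paid for by a switch or by one of the two units of a mismatch on either side. Summing over $1\le k\le n-1$, $j(w)\le\sum_{k<n}(2\,\mathrm{mis}_k+\mathrm{sw}_k)$, that is, $T_n(x)\ge n+j(w)$.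

**Step 2 (upper bound on $h$: counting preimages).** Let $y$ be generic and $f^n(x)=y$. Let $N$ be maximal with $T_N(x)\le n$ and $i=n-T_N(x)\in\{0,1,2,3\}$. The state $f^{T_N}(x)$ lies in $f^{-i}(y)$, so it has at most $1+3+9+27=40$ possibilities. Given it, $x$ is determined by $\varepsilon_{-1}$ and the word $w=\omega_0\cdots\omega_{N-1}$, because $F$ is invertible on each letter. By Step 1, $|w|+j(w)\le T_N(x)\le n$. So $\#f^{-n}(y)\le80\,\#\{w:|w|+j(w)\le n\}$, with the empty word counted as having $|w|+j(w)=0$.

Let $e_s=\#\{w\ne\emptyset:|w|+j(w)=s\}$. Then $e_1=2$ ($L,R$) and $e_2=2$ ($LL,RR$). For $s\ge3$ the word has at least two letters. Deleting the last one lowers $|w|+j(w)$ by $1$ if it equals its predecessor and by $2$ if not, so $e_s=e_{s-1}+e_{s-2}$. Hence $M_n\le C\varphi^n$ (generic targets suffice by Lemma 1), and $h\le\log\varphi$.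

**Step 3 (reduction for the lower bound).** Up to the symmetry $(a,b)\leftrightarrow(-b,-a)$ we may assume
$$a\le-\tfrac12,\quad b\le1,\qquad\text{that is,}\qquad c\le2,\ b\le1. \tag{4}$$
Indeed, if $a>-\frac12$, then $b\ge1+a>\frac12$, so $-b<-\frac12$ and $-a<\frac12$, and $(-b,-a)$ satisfies (4). If $a\le-\frac12$ and $b>1$, then $-b<-1$ and $-a\le\frac1b<1$, and again $(-b,-a)$ satisfies (4).

**Step 4 (upper bound on time).** Let $K(w)=\#R+3\#L$. *Claim: under (4), if $x>0$ is generic with first $n$ letters $w$, then $T_n(x)\le K(w)+1$.*

In mode $+$ stripping takes exactly $1$ for $R$ and $3$ for $L$, so only switches and mode $-$ can cause a difference. An *excursion* is a maximal block of indices in $[0,n)$ with $\varepsilon_k=-$. Since $\varepsilon_{-1}=+$, an excursion begins at an index $i$ with a switch, so $t_i<b\le1$ and its first letter is $L$. If $\omega_k=R$ in the excursion, then $1<t_k<c\le2$. So $t_{k+1}=t_k-1<1$ and also $t_{k+1}<c$. Thus letter $k+1$ is $L$, and by (1) $\varepsilon_{k+1}=-$. So each $R$ in an excursion is immediately followed by an $L$ of the same excursion,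 provided $k+1<n$, and the initial $L$ is not of this kind. Call an excursion completed if it ends before index $n-1$. Then $\#L\ge\#R+1$ for a completed excursion, and $\#L\ge\#R$ for one cut off at $n$, whose last letter may be an $R$ without its $L$.

In mode $-$ stripping takes $1$ for $L$ and $3$ for $R$. Count also the switches at the ends of the excursion: two if it is completed, one if it is cut off. Its contribution to $T_n-K(w)$ is
$$2-2(\#L-\#R)\le0\ \text{ (completed)},\qquad 1-2(\#L-\#R)\le1\ \text{ (cut off)}. \tag{5}$$
At most one excursion is cut off, which proves the claim.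

**Step 5 (lower bound on $h$: counting codes).** Let $N_t=\#\{w:K(w)=t\}$. Then $N_0=N_1=N_2=1$, and deleting the last letter gives $N_t=N_{t-1}+N_{t-3}$ for $t\ge3$. By induction $N_t\ge\kappa^{t-2}$: this holds for $t\le2$, and $\kappa^{t-3}+\kappa^{t-5}=\kappa^{t-5}(\kappa^2+1)=\kappa^{t-2}$. For each $w$ with $K(w)=t$ choose a generic $x_w>0$ with first letters $w$; the points with first letters $w$ form an open interval up to countably many points. Suppose $x_w$ and $x_{w'}$ have the same code up to length $t+3\ge T_{|w|}(x_w)+2$. By Lemma 2, $w$ is also a prefix of the letter sequence of $x_{w'}$. So one of $w,w'$ is a prefix of the other, and $K(w)=K(w')$ forces $w=w'$. Hence $c_{t+3}\ge N_t\ge\kappa^{t-2}$, and $h\ge\log\kappa$. This proves (A). $\blacksquare$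

## 5. Entropy as the best ratio of entropy to time

For (B), (C) and (D) we need an exact formula for $h$. It will be $h=\max h_\nu/\int d\,d\nu$ over invariant measures of a symbolic system: entropy per letter divided by time per letter.

We use the following textbook facts. For a shift-invariant probability measure $\nu$ on sequences over a finite alphabet, let $\alpha^{(n)}$ be the partition by the first $n$ symbols and $H_\nu(\alpha^{(n)})=-\sum_v\nu[v]\log\nu[v]$. Then $h_\nu=\inf_n\frac1nH_\nu(\alpha^{(n)})=\lim_n\frac1nH_\nu(\alpha^{(n)})$, and also $h_\nu=H_\nu(y_0\,|\,y_1,y_2,\dots)$. A factor has at most the entropy of the system. The entropy and integrals of continuous functions are the averages of their values over the ergodic components of $\nu$. The *natural extension* is the two-sided stationary process with the same finite-dimensional laws; it has the same entropy and is ergodic if and only if $\nu$ is. Gibbs' inequality says that for probabilities $p_v$ and weights $u_v>0$, $\sum p_v(\log u_v-\log p_v)\le\log\sum u_v$, with equality if and only if $p_v$ is proportional to $u_v$.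 The shift is denoted $\sigma$.

**Farey coding.** Let $\Omega=\{L,R\}^{\mathbb N}$, $\phi_R(t)=t+1$, $\phi_L(t)=\frac t{1+t}$ on $[0,\infty]$: the inverse branches of $F$. The closed Farey interval of a word $w$ is $\phi_{w_0}\circ\cdots\circ\phi_{w_{n-1}}([0,\infty])=[\frac pq,\frac{p'}{q'}]$, where $p'q-pq'=1$, $q\ge1$, $q'\ge0$; for the empty word it is $[\frac01,\frac10]$. Appending $R$ replaces the left endpoint, and appending $L$ the right one, by $\frac{p+p'}{q+q'}$, which preserves these relations. For example $RL$ has the interval $[1,2]$. Along $\omega\in\Omega$ the intervals are nested. For $\omega=R^\infty$ they are $[n,\infty]$. Otherwise $q'\ge1$ from the first $L$ on. From then on $qq'$ grows by $q'^2$ or by $q^2$, so by at least $1$, at each step, and the length $\frac1{qq'}$ tends to $0$. So the intersection is one point $t(\omega)\in[0,\infty]$, the map $t$ is continuous, and $t(\omega)=\phi_{\omega_0}(t(\sigma\omega))$. In particular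
$$\omega\in[R^N]\Rightarrow t\ge N,\qquad \omega\in[L^N]\Rightarrow t\le\tfrac1N,\qquad \omega\in[L^NR^q]\Rightarrow t\ge\tfrac1{N+1/q}, \tag{6}$$
the last because $\phi_L^N(s)=\frac s{1+Ns}$ is increasing. The closed intervals of words of length $n$ have disjoint interiors, so a point lies in at most two of them. If three sequences had the same image, then for large $n$ three different words of length $n$ would have intervals containing it. Hence $t$ is at most 2-to-1. For a generic point, $t_k=t(\sigma^k\omega)$.

**Definition (the subshift $Y$).** $Y=Y_{a,b}\subset(\{L,R\}\times\{\pm\})^{\mathbb N}$ is the closure of the set of sequences $(\omega_k,\varepsilon_k)_{k\ge0}$ of generic points.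

It is compact. Shifting the sequence of $x$ gives the sequence of the generic point $(\varepsilon_0,t_1)$, so $\sigma Y\subset Y$. The set $\mathcal L_n(Y)$ of initial words of length $n$ consists exactly of the words realized at position $0$ by generic points. For $(-1,1)$ the modes copy the letters, so $Y=\{(\omega_k,\omega_k)_k:\omega\in\Omega\}$ under the identification of $R,L$ with $+,-$. By (2), $d_1$ is a function $d(y_0,y_1)\in\{1,2,3,4\}$ of two symbols, and we use this formula for any two symbols.

**Pressure.** Let $X\subset(\{L,R\}\times\{\pm\})^{\mathbb N}$ be nonempty and compact with $\sigma X\subset X$. For a word $v$ of length $n$ put $d(v)=\sum_{k=1}^{n-1}d(v_{k-1},v_k)$, and for $s\ge0$ put $Z_n(s)=\sum_{v\in\mathcal L_n(X)}e^{-sd(v)}$. Cutting a word of length $m+n$ into two words of $X$ loses one nonnegative term of $d$, so $Z_{m+n}\le Z_mZ_n$, and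
$$P(s)=\lim_n\tfrac1n\log Z_n(s)=\inf_n\tfrac1n\log Z_n(s)$$
exists; it is finite since $Z_n(s)\ge e^{-4s(n-1)}$. Since $n-1\le d(v)\le4(n-1)$, for $s<s'$ we have
$$P(s)-4(s'-s)\le P(s')\le P(s)-(s'-s).$$
So $P$ is continuous and strictly decreasing to $-\infty$, and $P(0)\ge0$. Let $s^*\ge0$ be its zero.

For example, let $X$ consist of all sequences with $\varepsilon\equiv+$. Then $d(v)=\sum_{k\ge1}K(\omega_k)$ with $K(R)=1$, $K(L)=3$, so $Z_n(s)=2(e^{-s}+e^{-3s})^{n-1}$ and $P(s)=\log(e^{-s}+e^{-3s})$. The zero is $s^*=\log\kappa$, because $\kappa^{-1}+\kappa^{-3}=1$.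

For invariant $\nu$ write $\int d\,d\nu=\int d(y_0,y_1)\,d\nu\ge1$.

**Proposition (variational principle).** $s^*=\max\{h_\nu/\int d\,d\nu:\ \nu\text{ ergodic on }X\}$.

**Step 1: no measure beats $s^*$.** For invariant $\nu$, Gibbs' inequality with $p_v=\nu[v]$, $u_v=e^{-sd(v)}$ gives $H_\nu(\alpha^{(n)})-s\int d(v)\,d\nu\le\log Z_n(s)$. Use $nh_\nu\le H_\nu(\alpha^{(n)})$ and $\int d(v)\,d\nu=(n-1)\int d\,d\nu$, divide by $n$, and let $n\to\infty$: $h_\nu-s\int d\,d\nu\le P(s)$. At $s=s^*$ this is $h_\nu\le s^*\int d\,d\nu$.

**Step 2: an invariant measure attaining $s^*$.** Fix $s=s^*$. For each $v\in\mathcal L_n(X)$ choose $y^v\in X$ beginning with $v$. Let $\theta_n=\sum_vZ_n^{-1}e^{-sd(v)}\delta_{y^v}$, $\nu_n=\frac1n\sum_{i<n}\sigma^i_*\theta_n$, and let $\nu$ be a weak limit along a subsequence. Since $\sigma X\subset X$ and $\sigma_*\nu_n-\nu_n=\frac1n(\sigma^n_*\theta_n-\theta_n)$, $\nu$ is an invariant probability measure on $X$. This is the equality case of Gibbs: $H_{\theta_n}(\alpha^{(n)})-s\int d(v)\,d\theta_n=\log Z_n(s)$.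

To pass to the limit we compare with blocks of fixed length $q$. For $1\le q\le n$ and $0\le r<q$, cut $[0,n)$ into blocks $[r+lq,r+(l+1)q)\subset[0,n)$ and at most $2q$ remaining indices. Each remaining index carries entropy at most $\log4$, so by subadditivity $H_{\theta_n}(\alpha^{(n)})\le\sum_lH_{\sigma_*^{r+lq}\theta_n}(\alpha^{(q)})+2q\log4$. Sum over $r$: each starting index $i=r+lq$ occurs at most once, and concavity of entropy in the measure gives $\sum_{i<n}H_{\sigma^i_*\theta_n}(\alpha^{(q)})\le nH_{\nu_n}(\alpha^{(q)})$. Also $\int d(v)\,d\theta_n\ge n\int d\,d\nu_n-4$, since the left side lacks only the term $i=n-1$ of the sum $n\int d\,d\nu_n=\sum_{i<n}\int d(y_i,y_{i+1})\,d\theta_n$. Together,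
$$q\log Z_n(s)\le nH_{\nu_n}(\alpha^{(q)})+2q^2\log4-sq\Big(n\int d\,d\nu_n-4\Big).$$
Divide by $nq$ and let $n\to\infty$ along the subsequence; cylinders are clopen, so everything converges: $0=P(s)\le\frac1qH_\nu(\alpha^{(q)})-s\int d\,d\nu$. Let $q\to\infty$: $h_\nu-s^*\int d\,d\nu\ge0$, hence $=0$ by Step 1.

**Step 3: an ergodic one.** The ergodic components of $\nu$ live on $X$ and satisfy $h-s^*\int d\le0$ by Step 1. The average of this quantity is $0$, so almost every component satisfies equality. $\square$

**Lemma 3.** $h(a,b)=s^*=\max\{h_\nu/\int d\,d\nu:\ \nu\text{ ergodic on }Y_{a,b}\}$, where $s^*$ belongs to $X=Y_{a,b}$.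

**Step 1: $h\le s^*$.** For generic $x$ and $n\ge0$ let $N$ be maximal with $T_N\le n$. As $T_{N+1}>n$, the code of length $n$ is determined by $\varepsilon_{-1}$ and $v=(\omega_k,\varepsilon_k)_{k\le N}\in\mathcal L_{N+1}(Y)$, and $d(v)\le T_{N+1}\le n+4$. So for every $s>s^*$, $c_n\le2e^{s(n+4)}\sum_{N\ge0}Z_{N+1}(s)$. The sum is finite because $P(s)<0$. So $h\le s$.

**Step 2: $h\ge s^*$.** If $s^*=0$ this is trivial. Let $0\le s<s^*$. Then $Z_n(s)\ge e^{nP(s)}\ge1$, and $d(v)$ takes at most $4n$ integer values on $\mathcal L_n(Y)$. So for some integer $D\in[n-1,4n)$, $\#\{v\in\mathcal L_n(Y):d(v)=D\}\ge e^{sD}/(4n)$. A generic $x$ realizing such a $v$ has $T_n(x)=d_0+d(v)\le D+4$, so $T_n(x)+2\le D+6$. By Lemma 2, $v$ is determined by the sign of $x$ and the code of length $D+6$. So $2c_{D+6}\ge e^{sD}/(4n)$. As $n\to\infty$, $D\ge n-1\to\infty$, and we get $h\ge s$. $\square$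

The last tool compares $h_m$ with the two model clocks of Section 3, and with the mirror image of the second.

**Lemma 4 (Gibbs inequalities).** Let $m$ be $\sigma$-invariant on $\Omega$. Put $K(\omega)=1$ if $\omega_0=R$ and $3$ if $\omega_0=L$; let $\bar K$ be the same with $L,R$ exchanged; let $g(\omega)=1+1[\omega_0\ne\omega_1]$. Then
$$h_m\le\log\kappa\int K\,dm,\qquad h_m\le\log\kappa\int\bar K\,dm,\qquad h_m\le\log\varphi\int g\,dm .$$
Equality in the last implies that $m$ charges every cylinder.

*Proof.* For any strictly positive probability kernel $q(\cdot|\cdot)$ on $\{L,R\}$, Gibbs' inequality applied to the conditional laws gives $h_m=H_m(\omega_0|\omega_1,\omega_2,\dots)\le-\int\log q(\omega_0|\omega_1)\,dm$, with equality if and only if the conditional law of $\omega_0$ given $(\omega_1,\omega_2,\dots)$ is $q(\cdot|\omega_1)$ almost surely. For the first inequality take $q(R)=\kappa^{-1}$, $q(L)=\kappa^{-3}$, with sum $1$. For the second take the mirror image. For the third take $q=\varphi^{-1}$ for the same letter and $\varphi^{-2}$ for a change, again with sum $1$. In the equality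 case $m[w_0\cdots w_{n-1}]=m[w_{n-1}]\prod_{i<n-1}q(w_i|w_{i+1})$. Here $m[L]$ and $m[R]$ are positive, because $m[u]=\sum_{u'}m[u']q(u|u')>0$. $\square$

## 6. What survives when the parameters move

Let $(a_j,b_j)\to(a,b)$ in $\mathcal P$, so that $c_j\to c$ in $(0,\infty]$. Put $Y_j=Y_{a_j,b_j}$ and
$$Y_*=\bigcap_J\overline{\bigcup_{j\ge J}Y_j}.$$
This set is nonempty, compact, and $\sigma Y_*\subset Y_*$. For a constant sequence, $Y_*=Y$.

For continuity one would like to have $Y_*\subset Y_{a,b}$. This is false in general. Take $(a_j,b_j)=(-1,\frac1j)\to(-1,0)$, so $c_j=c=1$. Let $t_0$ be generic with letters $RL^{j+1}\cdots$. Then $t_0>1=c_j$, so $\varepsilon_0=+$. Next $t_1<\frac1{j+1}<b_j$, so $\varepsilon_1=-$, and the mode stays $-$ during the other $L$'s, since there $t_k<1=c_j$. So the sequence begins with $(R,+)(L,-)^{j+1}$, and the limit $(R,+)(L,-)^\infty$ lies in $Y_*$. But for $(-1,0)$ a switch from $+$ to $-$ would need $t_k<b=0$, so the word $(R,+)(L,-)$ does not occur in $Y_{-1,0}$. The limit sequence has $t_1=0=b$: it sits exactly on the threshold, where rule (1) says nothing.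 We show that measures of positive entropy do not see such sequences.

For $y=(\omega,\varepsilon)$ write $t_k=t(\sigma^k\omega)$.

**Definition (strict rule).** $y$ *satisfies the strict rule* for $(a,b)$ if $t_k\notin\{b,c\}$ for all $k\ge0$ and (1) holds for all $k\ge1$.

For instance, the periodic sequence with letters $(RLLR)^\infty$ and modes $(+--+)^\infty$ satisfies the strict rule for $(-1,1)$. Here the $t_k$ are $\sqrt2,\sqrt2-1,\frac1{\sqrt2},\sqrt2+1$ and $b=c=1$. The sequence $(R,+)(L,-)^\infty$ violates it for $(-1,0)$.

**Lemma 5.** (a) If $\nu$ is a $\sigma$-invariant probability measure on $(\{L,R\}\times\{\pm\})^{\mathbb N}$ whose a.e. point satisfies the strict rule for $(a,b)$, then $\nu(Y_{a,b})=1$.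

(b) Let $\nu$ be ergodic on $Y_*$ with $h_\nu>0$, and let $m$ be its projection to $\Omega$. Then $m$ has no atoms, $\nu$-a.e. $y$ satisfies the strict rule for $(a,b)$, $\nu(Y_{a,b})=1$, and one of the following holds.

(α) $m(t\notin[b,c])>0$; in the natural extension, with $\hat\omega$ the two-sided letter sequence, $\varepsilon_0=E_{b,c}(\hat\omega)$ a.s., where $E_{b,c}(\hat\omega)=-$ or $+$ according as $t_k<b$ or $t_k>c$ at the last time $k\le0$ with $t_k\notin[b,c]$.

(β) $m(t\in[b,c])=1$ and $\varepsilon$ is a.s. constant.

In both cases $h_\nu=h_m$.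

**Step 1: proof of (a), by approximating $\sigma y$ by generic sequences.** Let $y$ satisfy the strict rule. Take generic $t'$ in the open Farey interval of $\omega_1\cdots\omega_n$, and let $(\omega'_k,\varepsilon'_k)_{k\ge0}$ be the sequence of the state $(\varepsilon_0,t')$. For $k<n$ we have $\omega'_k=\omega_{k+1}$, and $t'_k$ lies in the Farey interval of $\omega_{k+1}\cdots\omega_n$. So for fixed $k$, $t'_k\to t_{k+1}\notin\{b,c\}$ as $n\to\infty$, and for large $n$ the comparisons of $t'_k$ with $b,c$ are those of $t_{k+1}$. Starting from $\varepsilon'_{-1}=\varepsilon_0$, rule (1) and induction on $k$ give $\varepsilon'_k=\varepsilon_{k+1}$ for large $n$. Hence $\sigma y\in Y_{a,b}$. So $\nu(Y_{a,b})=\nu(\sigma^{-1}Y_{a,b})=1$.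

For (b), note that every $y\in Y_*$ is a limit of sequences $y^{(i)}$ of generic points for parameters $(a_{j_i},b_{j_i})$ with $j_i\to\infty$. By continuity of $t$, $t^{(i)}_k\to t_k$ for each $k$.

**Step 2: an atom of $m$ lives on a periodic orbit.** Suppose $m$ has an atom. Let $A$ be the finite set of atoms of maximal mass. Since $m\{\sigma\omega\}=m(\sigma^{-1}\{\sigma\omega\})\ge m\{\omega\}$, $\sigma A\subset A$. So $A\subset\sigma^{-1}A$ with $m(\sigma^{-1}A\setminus A)=0$, and ergodicity gives $m(A)=1$. Also $m(\sigma A)=m(\sigma^{-1}\sigma A)\ge m(A)=1$, so $\sigma A=A$ and $\sigma$ permutes $A$. By ergodicity $A=O$ is a single periodic orbit, of period $p$ say.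

**Step 3: over a periodic orbit there are only polynomially many mode words.** Let $Y_{*,O}=\{y\in Y_*:\omega\in O\}$. It is compact, $\sigma$-invariant, and $\nu(Y_{*,O})=1$. Let $y\in Y_{*,O}$, and let $y^{(i)}$ agree with $y$ on the first $n+p$ coordinates. For each residue $r<p$, the points $t^{(i)}_{r+lp}$ with $r+lp<n$ all lie in the open Farey interval of $\omega_r\cdots\omega_{r+p-1}$, and they form an orbit segment of $F^p$ restricted to that interval. This restriction is increasing, so the segment is monotone in $l$. Hence its comparisons with the constants $b_{j_i}$ and $c_{j_i}$ each change at most once. A sequence of at most $n$ comparisons with at most one change has at most $2n+2$ patterns, so altogether there are at most $(2n+2)^{2p}$ comparison patterns. Together with $\varepsilon_0$ and $\omega\in O$, they determine the word of length $n$ by (1). So $Y_{*,O}$ has at most $2p(2n+2)^{2p}$ words of length $n$, and $h_\nu=0$, a contradiction. So $m$ has no atoms.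

**Step 4: the strict rule.** Since $m$ is nonatomic and $t$ is at most 2-to-1, $m(t\in\{b,c\})=0$, and by invariance a.s. $t_k\notin\{b,c\}$ for all $k$. For such $y$ we have $t_k^{(i)}\to t_k$, $b_{j_i}\to b$, $c_{j_i}\to c$. So for large $i$ the comparisons of $t_k^{(i)}$ with $b_{j_i},c_{j_i}$ are those of $t_k$ with $b,c$, and rule (1) passes to the limit for each $k\ge1$. By (a), $\nu(Y_{a,b})=1$.

**Step 5: the dichotomy.** In the natural extension, by stationarity, (1) holds a.s. for all $k\in\mathbb Z$. If $m(t\notin[b,c])>0$, the ergodic theorem for the inverse shift $\hat\sigma^{-1}$ gives a.s. infinitely many $k\le0$ with $t_k\notin[b,c]$. At the last of these, (1) fixes the mode, and afterwards, up to time $0$, (1) keeps it. This is the formula in (α). So $\varepsilon$ is a shift-commuting measurable function of $\hat\omega$, the natural extensions of $\nu$ and $m$ are isomorphic, and $h_\nu=h_m$. Otherwise a.s. $b<t_k<c$ for all $k$, so $\varepsilon_k=\varepsilon_{k-1}$ always. Then $\varepsilon_0$ is an invariant function, a.s. constant by ergodicity, and $h_\nu=h_m$. $\square$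

**Definition (lift).** Let $m$ be ergodic and nonatomic on $\Omega$ with $m(t\notin[b,c])>0$. Its *$(a,b)$-lift* $\nu$ is the law of $(\omega_k,E_{b,c}(\hat\sigma^k\hat\omega))_{k\ge0}$ on the natural extension of $m$.

It is well defined, because $t_k\notin[b,c]$ for infinitely many $k\le0$ a.s. It is ergodic, as a factor of the natural extension, and it projects to $m$, so $h_\nu\ge h_m$. By the definition of $E_{b,c}$ and nonatomicity it satisfies the strict rule a.s., so $\nu(Y_{a,b})=1$ by Lemma 5(a). For $(-1,1)$ the lift just sets the mode equal to the letter.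

## 7. Continuity on $\mathcal P$

Let $(a_j,b_j)\to(a,b)$ in $\mathcal P$, $h_j=h(a_j,b_j)$, $h=h(a,b)$.

**Step 1: $\limsup h_j\le h$.** First we compare pressures. For each $n$, $\mathcal L_n(Y_j)\subset\mathcal L_n(Y_*)$ for all large $j$. Otherwise, since there are finitely many words, a fixed $v\notin\mathcal L_n(Y_*)$ would begin points of $Y_j$ for infinitely many $j$. A limit point of these would begin with $v$ and lie in $Y_*$. Write $P_j$ for the pressure of $Y_j$, and $Z_n^*,P_*$ for the quantities of $Y_*$. Then for large $j$, $P_j(s)\le\frac1n\log Z_n^*(s)$, because $P_j$ is an infimum over $n$. Hence $\limsup_jP_j(s)\le P_*(s)$. Let $s_*$ be the zero of $P_*$. For $s>s_*$ we get $P_j(s)<0$ for large $j$, so $h_j<s$ by Lemma 3. Thus $\limsup h_j\le s_*$, and by the variational principle $s_*=\max h_\nu/\int d\,d\nu$ over ergodic $\nu$ on $Y_*$. By Lemma 5(b), each such $\nu$ with $h_\nu>0$ lives on $Y_{a,b}$, so $h_\nu/\int d\,d\nu\le h$ by Lemma 3. For $h_\nu=0$ this is trivial. So $\limsup h_j\le h$.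

**Step 2: $\liminf h_j\ge h$.** Let $\nu$ be ergodic on $Y_{a,b}$ with $h_\nu/\int d\,d\nu=h\ge\log\kappa>0$. Then $h_\nu>0$, and Lemma 5(b) applies with a constant sequence.

In case (β), $\varepsilon$ is constant, so there are no switches. If $\varepsilon\equiv+$, then $d(y_0,y_1)=K(\sigma\omega)$ a.s.; if $\varepsilon\equiv-$, then $d(y_0,y_1)=\bar K(\sigma\omega)$ a.s. By Lemma 4 and (A), $h\le\log\kappa\le h_j$ for all $j$.

In case (α), we transport $m$ to the nearby parameters. Since $m(t\in\{b,c\})=0$, $m(t\notin[b_j,c_j])\to m(t\notin[b,c])>0$. For large $j$ let $\nu_j$ be the $(a_j,b_j)$-lift of $m$ and $\varepsilon^{(j)}_k=E_{b_j,c_j}(\hat\sigma^k\hat\omega)$. Then $\nu_j$ is ergodic on $Y_j$ and $h_{\nu_j}\ge h_m=h_\nu$. For a.e. $\hat\omega$ let $k^*\le0$ be the last time $\le0$ with $t_{k^*}\notin[b,c]$. The finitely many $t_k$, $k^*\le k\le0$, differ from $b$ and $c$, so for large $j$ their comparisons with $b_j,c_j$ are the same as with $b,c$. So $\varepsilon^{(j)}_0=\varepsilon_0$ for large $j$, and likewise $\varepsilon^{(j)}_1=\varepsilon_1$. By dominated convergence, $\int d\,d\nu_j\to\int d\,d\nu$.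 By Lemma 3,
$$\liminf h_j\ge\lim\frac{h_\nu}{\int d\,d\nu_j}=\frac{h_\nu}{\int d\,d\nu}=h .$$

**Step 3: all values.** So $h$ is continuous on $\mathcal P$. The segment $\{-1\}\times[0,\frac12]$ lies in $\mathcal P$, since $b-a=1+b\ge1$ and $-ab=b\le1$. By the "if" parts of (C) and (D), proved below without using (B), $h(-1,0)=\log\kappa$ and $h(-1,\frac12)=\log\varphi$. By the intermediate value theorem every value in $[\log\kappa,\log\varphi]$ is attained on the segment. This proves (B), and with it part (ii) of the conjecture; with (A), the image of $h$ is exactly $[\log\kappa,\log\varphi]$. $\blacksquare$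

## 8. The parameters with $h=\log\kappa$

**Step 1: $ab=0$ implies $h=\log\kappa$.** By symmetry let $b=0$; then $a\le-1$ and $c\le1$. We show that a maximizing measure stays in mode $+$, so that its clock is $K$. Let $\nu$ be an ergodic maximizer in Lemma 3; $h_\nu>0$ by (A), so Lemma 5(b) applies. By the strict rule a switch from $+$ to $-$ would need $t_k<0$, which is impossible. So $1[\varepsilon_0=+]\le1[\varepsilon_1=+]$ a.s. The two sides have the same integral, so $\varepsilon_0=\varepsilon_1$ a.s., and by ergodicity $\varepsilon$ is a.s. constant. If $\varepsilon\equiv-$, then a.s. $t_k<c\le1$ for all $k\ge1$, so all these letters are $L$ and $m$ is the atom at $L^\infty$, contradicting Lemma 5(b). So $\varepsilon\equiv+$, $\int d\,d\nu=\int K\,dm$, and $h=h_m/\int K\,dm\le\log\kappa$ by Lemma 4. With (A), $h=\log\kappa$.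

**Step 2: $ab\ne0$ implies $h>\log\kappa$.** The symmetry preserves $ab\ne0$, so we may assume (4): $0<b\le1$, $c\le2$. The plan is to take the measure that is optimal for the clock $K$ and to show that the true clock is strictly faster on it.

Let $m$ be the Bernoulli measure with $m[R]=\kappa^{-1}$, $m[L]=\kappa^{-3}$. Then $h_m=(\kappa^{-1}+3\kappa^{-3})\log\kappa=\log\kappa\int K\,dm$. By (6), $m(t<b)>0$, so $m$ has an $(a,b)$-lift $\nu$. Take an integer $N\ge2+\frac1b$ and $u=R^3L^NR^3$, and consider an occurrence of $u$ at positions $\ge1$. Single values of $t$ have measure zero, so a.s. the inequalities from (6) are strict, and the strict rule holds: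

* at the first two $R$'s, $t>2\ge c$, so the mode is $+$;
* at the third $R$, $t>1\ge b$, so the mode stays $+$;
* at the first two $L$'s, $t<\frac1{N-1}\le b$, so the mode is $-$;
* at the $R$ following $L^N$, $t>3>c$, so the mode is $+$.

Hence an excursion starts at the first $L$ of $u$, ends before the following $R$, has only letters $L$, and has at least two of them. By (5) its contribution to $\sum_{1\le k<n}(d_k-K(\sigma^k\omega))$, where $d_k=d(y_{k-1},y_k)$, is at most $2-4=-2$. The proof of (5) used only (1), (4) and the relation between $t_k$ and $t_{k+1}$, so it applies to $\nu$-a.e. $y$, for excursions starting at an index $\ge1$. All other completed excursions contribute at most $0$, one cut off at $n$ contributes at most $1$, and a block of mode $-$ containing index $0$ is a.s. finite (since $u$ recurs) and contributes a quantity bounded for fixed $y$. Outside excursions $d_k=K(\sigma^k\omega)$, apart from the final switches already counted in (5). Different occurrences of $u$ give different excursions. By the ergodic theorem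
$$\int d\,d\nu\le\int K\,dm-2m[u]<\int K\,dm .$$
So by Lemma 3, $h\ge h_\nu/\int d\,d\nu\ge h_m/\int d\,d\nu>h_m/\int K\,dm=\log\kappa$. This proves (C). $\blacksquare$

## 9. The parameters with $h=\log\varphi$

For $h=\log\varphi$ the inequality $T_n\ge n+j(w)$ of Section 4 must be essentially an equality, so we ask when (3) is lossless.

**Step 1: on the square, each mismatch and each switch sits at letter changes of its own.** Let $b\in[\frac12,1]$ and $a\in[-1,-\frac12]$, so $c\in[1,2]$. Let $x>0$ be generic, so $\varepsilon_{-1}=+$.

*Mismatch $(+,L)$ at $k$.* Since $\varepsilon_k=+$, $b<t_k<1$. As $t_k<1\le c$, (1) gives $\varepsilon_{k-1}=+$. As $t_k>\frac12$, $t_{k+1}=\frac{t_k}{1-t_k}>1\ge b$, so $\omega_{k+1}=R$ and $\varepsilon_{k+1}=+$. If $k\ge1$, then $\omega_{k-1}=R$: otherwise $t_{k-1}=\frac{t_k}{1+t_k}<\frac12\le b$, which forces $\varepsilon_{k-1}=-$.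

*Mismatch $(-,R)$ at $k$.* Here $1<t_k<c\le2$. As $t_k>1\ge b$, $\varepsilon_{k-1}=-$. Next, $t_{k+1}=t_k-1<1\le c$, so $\omega_{k+1}=L$ and $\varepsilon_{k+1}=-$. If $k\ge1$, then $\omega_{k-1}=L$: otherwise $t_{k-1}=t_k+1>2\ge c$, which forces $\varepsilon_{k-1}=+$.

*Switch at $k\ge1$.* If it goes from $+$ to $-$, then $t_k<b\le1$, so $\omega_k=L$. Also $\omega_{k-1}=R$: otherwise there is a mismatch $(+,L)$ at $k-1$, which gives $\varepsilon_k=+$. If it goes from $-$ to $+$, then $t_k>c\ge1$, so $\omega_k=R$, and $\omega_{k-1}=L$, since a mismatch $(-,R)$ at $k-1$ would give $\varepsilon_k=-$.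

So a mismatch at $k$ yields letter changes at the pairs $(k-1,k)$ (for $k\ge1$) and $(k,k+1)$, with no switch at $k$ or $k+1$. A switch at $k\ge1$ yields a letter change at $(k-1,k)$. These pairs are all distinct: a pair shared by two mismatches would have both members mismatched, but after a mismatch at $k$ the letter $k+1$ is matched; and a pair shared by a mismatch at $k$ and a switch would need a switch at $k$ or $k+1$.

**Step 2: counting gives $h=\log\varphi$ on the square.** A mismatch costs $2$ and owns two changes; a switch costs $1$ and owns one. Within $[0,n)$ at most two of the pairs are lost: at most one at $k=0$ (a mismatch at $0$ excludes a switch at $0$) and at most one at $k=n-1$. So $T_n(x)\le n+j(w)+2$. For each $w$ with $|w|+j(w)=s$ choose a generic $x_w>0$ with first letters $w$. If $x_w,x_{w'}$ have the same code up to length $s+4\ge T_{|w|}(x_w)+2$, then by Lemma 2 $w$ is a prefix of the letter sequence of $x_{w'}$. So $w,w'$ are comparable as prefixes, and since $|w|+j(w)$ strictly increases under extension, $w=w'$. Hence $c_{s+4}\ge e_s$, where $e_s=e_{s-1}+e_{s-2}$ as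 in Section 4, so $h\ge\log\varphi$. With (A), $h=\log\varphi$.

**Step 3: what $h=\log\varphi$ forces.** Suppose $h=\log\varphi$, and let $\nu$ be an ergodic maximizer in Lemma 3. Then $h_\nu>0$ and $h_\nu=h_m$ by Lemma 5(b). Work in the natural extension of $\nu$, where (1) holds a.s. at all $k\in\mathbb Z$. Let
$$e=\mathrm{mis}_1+\mathrm{mis}_0+\mathrm{sw}_1-\mathrm{ch}_1\ge0$$
be the loss in (3). By invariance $\int e\,d\nu=\int d\,d\nu-\int g\,dm$. With Lemma 4,
$$\log\varphi\int d\,d\nu=h_m\le\log\varphi\int g\,dm\le\log\varphi\int d\,d\nu .$$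
All are equalities. Hence $e=0$ a.s., and by stationarity the same holds at every pair of neighboring positions. Moreover $m$ charges every cylinder. So it suffices, for $(a,b)$ outside the square, to find a cylinder on which the loss is positive at some pair.

**Step 4: outside the square.** By the symmetry, which preserves the square, there are two cases: $b<\frac12$; and $b\ge\frac12$, $-a\ge\frac12$, $b>1$. The remaining cases, $-a<\frac12$, and $b,-a\ge\frac12$ with $-a>1$, are their mirror images.

*Case $b<\frac12$.* Then $-a\ge1-b>\frac12$, so $c<2$. Consider the cylinder $RRLLR^q$ and use (6). At the first $R$, $t\ge2>c$ gives mode $+$. At the second, $t\ge1>b$ keeps $+$. At the first $L$, $t\ge\frac1{2+1/q}>b$ for $q$ large keeps $+$. At the second $L$, $t\ge\frac1{1+1/q}\ge\frac12>b$ keeps $+$. So both $L$'s are mismatched, without a switch or a letter change between them, and at this pair $e$ takes the value $1+1+0-0=2$ on a set of positive measure. This is a contradiction.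

*Case $b\ge\frac12$, $-a\ge\frac12$, $b>1$.* Then $1<b\le c\le2$. Consider the cylinder $RRL^q$ with $q$ so large that $1+\frac1q<b$. A.s. $t_0>2\ge c$, so $\varepsilon_0=+$. Next, $1\le t_1\le1+\frac1q<b$, so $\varepsilon_1=-$, while $\omega_1=R$. Then $e=\mathrm{mis}_1+\mathrm{mis}_0+\mathrm{sw}_1-\mathrm{ch}_1=1+0+1-0=2$ on a set of positive measure. This is a contradiction, and it proves (D). $\blacksquare$
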